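\title{The sharp product bound for $r$-cross intersecting families of subspaces}

\begin{abstract}
Families $\mathcal F_1,\dots,\mathcal F_r$ of $k$-dimensional subspaces of an $n$-dimensional vector space over $\mathbb F_q$ are $r$-cross intersecting if $F_1\cap\dots\cap F_r\neq\{0\}$ whenever $F_i\in\mathcal F_i$. We prove that for $r\ge 2$ and $(r-1)n\ge rk$ the product of their sizes is at most $\genfrac{[}{]}{0pt}{}{n-1}{k-1}^r$, and we determine the cases of equality. The proof passes to annihilators, where the condition says that the chosen subspaces never span, and inducts on $r$. Subspaces in the shadow of the smallest family serve as pivots: induction in the quotient by a pivot gives an upper bound, and a spectral second-moment estimate gives a matching lower bound on average over the pivots.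
\end{abstract}

\section{Introduction}

Fix a prime power $q$. Let $V$ be an $n$-dimensional vector space over $\mathbb F_q$ and let $\mathrm{Gr}_k(V)$ be the set of its $k$-dimensional subspaces, or \emph{$k$-spaces}. A \emph{line} is a $1$-space and a \emph{hyperplane} is an $(n-1)$-space. The number of $k$-spaces is the Gaussian binomial coefficient
\[
\genfrac{[}{]}{0pt}{}{n}{k}=\prod_{j=0}^{k-1}\frac{q^{n-j}-1}{q^{k-j}-1}.
\]
Families $\mathcal F_1,\dots,\mathcal F_r\subset\mathrm{Gr}_k(V)$ are \emph{$r$-cross intersecting} if $F_1\cap\dots\cap F_r\ne\{0\}$ for all $F_1\in\mathcal F_1,\dots,F_r\in\mathcal F_r$. How large can $\prod_i|\mathcal F_i|$ be?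

The evident construction forces a common line. For a line $L$, the \emph{star} $\{F\in\mathrm{Gr}_k(V):L\le F\}$ is in bijection with $\mathrm{Gr}_{k-1}(V/L)$, and $r$ copies of it give the product $\genfrac{[}{]}{0pt}{}{n-1}{k-1}^r$. For $k=1$ nothing else is possible: nonempty families of lines are cross intersecting only if they all consist of the same single line. Three observations shape the general answer.

First, there is a threshold. Any $r$ subspaces of dimension $k$ meet in dimension at least $n-r(n-k)=rk-(r-1)n$. If this number is positive, the condition is void, so the question has content only for $(r-1)n\ge rk$.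

Second, a single family can be larger than a star. Take $\mathcal F_2=\dots=\mathcal F_r=\{A\}$ and let $\mathcal F_1$ consist of all $k$-spaces that meet $A$ nontrivially. For $2\le k<n$ this family properly contains the star of any line in $A$, and for $2k>n$ it is all of $\mathrm{Gr}_k(V)$. A product bound has to say that such lopsided trades never pay.

Third, stars have one competitor. If $r=2$ and $n=2k$, two $k$-spaces in a hyperplane $H$ meet nontrivially because $k+k>2k-1$, and $|\mathrm{Gr}_k(H)|=\genfrac{[}{]}{0pt}{}{2k-1}{k}=\genfrac{[}{]}{0pt}{}{2k-1}{k-1}$.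

The following theorem says that this is the whole picture. It is the conjecture posed in the paper of Shimizu and Tokushige \cite{ST}.

\begin{theorem}\label{thm:main}
Let $n,k,r$ be positive integers with $r\ge2$ and $(r-1)n\ge rk$. If $\mathcal F_1,\dots,\mathcal F_r\subset\mathrm{Gr}_k(V)$ are $r$-cross intersecting, then
\[
\prod_{i=1}^r|\mathcal F_i|\le\genfrac{[}{]}{0pt}{}{n-1}{k-1}^r .
\]
Equality holds if and only if $\mathcal F_1=\dots=\mathcal F_r=\{F\in\mathrm{Gr}_k(V):L\le F\}$ for some line $L$, or $r=2$, $n=2k$ and $\mathcal F_1=\mathcal F_2=\mathrm{Gr}_k(H)$ for some hyperplane $H$.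
\end{theorem}

The case $\mathcal F_1=\dots=\mathcal F_r=\mathcal F$ is a theorem of Chowdhury--Patk\'os and Newman: under the same hypotheses $|\mathcal F|\le\genfrac{[}{]}{0pt}{}{n-1}{k-1}$, with the same two cases of equality. We do not use it. The case $r=2$ is the case $t=1$ of the next theorem, which is the base of our induction and the only result that we quote without proof apart from textbook facts.

\begin{theorem}[Tokushige]\label{thm:tok}
Let $k\ge t\ge1$ and $n\ge 2k$. If $\mathcal A,\mathcal B\subset\mathrm{Gr}_k(V)$ satisfy $\dim(A\cap B)\ge t$ for all $A\in\mathcal A$, $B\in\mathcal B$, then $|\mathcal A||\mathcal B|\le\genfrac{[}{]}{0pt}{}{n-t}{k-t}^2$, with equality if and only if $\mathcal A=\mathcal B=\{F\in\mathrm{Gr}_k(V):T\le F\}$ for some $T\in\mathrm{Gr}_t(V)$, or $n=2k$ and $\mathcal A=\mathcal B=\mathrm{Gr}_k(H)$ for some $H\in\mathrm{Gr}_{n-t}(V)$.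
\end{theorem}

The proof also gives the following complements.

\begin{theorem}\label{thm:compl}
Let $1\le k<n$ and $r\ge2$.
\begin{enumerate}
\item[(a)] If $(r-1)n<rk$, the bound of Theorem~\ref{thm:main} fails: the families $\mathcal F_1=\dots=\mathcal F_r=\mathrm{Gr}_k(V)$ are $r$-cross intersecting.
\item[(b)] Let $(r-1)n\ge rk$ and $\rho=\lceil n/(n-k)\rceil$, so that $2\le\rho\le r$. If the families $\mathcal F_i\subset\mathrm{Gr}_k(V)$ are nonempty and $r$-cross intersecting, then $\prod_{i\in J}|\mathcal F_i|\le\genfrac{[}{]}{0pt}{}{n-1}{k-1}^{|J|}$ for every $J\subset\{1,\dots,r\}$ with $|J|\ge\rho$.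
\item[(c)] Let $(r-1)n\ge rk$ and let $f_1,\dots,f_r:\mathrm{Gr}_k(V)\to[0,1]$ satisfy $\prod_if_i(F_i)=0$ whenever $\bigcap_iF_i=\{0\}$. Then $\prod_i\sum_Ff_i(F)\le\genfrac{[}{]}{0pt}{}{n-1}{k-1}^r$, with equality if and only if the $f_i$ are the indicator functions of families as in the equality case of Theorem~\ref{thm:main}.
\end{enumerate}
\end{theorem}

Section~\ref{sec:dual} reduces both theorems to a dual statement, Theorem~\ref{thm:dual}. Section~\ref{sec:plane} shows the method in the projective plane and lays out the plan. The tools are built in Sections~\ref{sec:base}--\ref{sec:prod}, and the induction step occupies Sections~\ref{sec:step}--\ref{sec:eq}.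

\section{Families that never span}\label{sec:dual}

\subsection*{Notation and standard facts}

Put $[x]=\frac{q^x-1}{q-1}$, the number of lines, and also of hyperplanes, in an $x$-dimensional space. Two subspaces are \emph{disjoint} if they meet in $\{0\}$, which we write as $0$. The \emph{density} of $\mathcal G\subset\mathrm{Gr}_d(V)$ is $\mu(\mathcal G)=|\mathcal G|/|\mathrm{Gr}_d(V)|$. Second-moment bounds are most simply expressed through the \emph{odds}
\[
\phi(x)=\frac{x}{1-x}\quad(0\le x<1),\qquad \phi(1)=\infty,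
\]
an increasing function. We use the following facts.
\begin{enumerate}
\item[(F1)] $[a+b]=q^b[a]+[b]$, and $\genfrac{[}{]}{0pt}{}{a}{b}=\frac{[a]}{[b]}\genfrac{[}{]}{0pt}{}{a-1}{b-1}=\frac{[a]}{[a-b]}\genfrac{[}{]}{0pt}{}{a-1}{b}$ whenever the denominators are nonzero.
\item[(F2)] Let $B\in\mathrm{Gr}_l(V)$. The map $C\mapsto(C+B)/B$ from the $m$-spaces disjoint from $B$ to $\mathrm{Gr}_m(V/B)$ is exactly $q^{lm}$-to-one: the fiber over $Y/B$ is the set of complements of $B$ in $Y$, and these are the graphs of the linear maps from one fixed complement to $B$. Hence $q^{lm}\genfrac{[}{]}{0pt}{}{n-l}{m}$ spaces of dimension $m$ are disjoint from $B$.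
\item[(F3)] Modular law: if $I\le C$, then $C\cap(B+I)=I+(C\cap B)$.
\item[(F4)] For a subspace $W$, the sum $\sum_{J\le W}(-1)^{\dim J}q^{\binom{\dim J}{2}}$ is $1$ if $W=0$ and $0$ otherwise. This is Gauss's formula $\prod_{i=0}^{w-1}(1+q^ix)=\sum_j\genfrac{[}{]}{0pt}{}{w}{j}q^{\binom j2}x^j$ at $x=-1$.
\item[(F5)] A space of dimension $d$ is not the union of two proper subspaces, since these cover at most $2q^{d-1}-1<q^d$ vectors.
\end{enumerate}
For a hyperplane $H$ of $V$ and $1\le d\le n-1$, (F1) gives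
\begin{equation}\label{eq:pd}
p_d:=\mu(\mathrm{Gr}_d(H))=\frac{[n-d]}{[n]},\qquad \phi(p_d)=\frac{[n-d]}{q^{n-d}[d]} .
\end{equation}

\subsection*{The dual theorem}

Fix a nondegenerate symmetric bilinear form on $V$. The map $F\mapsto F^\perp$ is an inclusion-reversing bijection from $\mathrm{Gr}_k(V)$ to $\mathrm{Gr}_{n-k}(V)$, and $(F_1\cap\dots\cap F_r)^\perp=F_1^\perp+\dots+F_r^\perp$. Call $\mathcal G_1,\dots,\mathcal G_r\subset\mathrm{Gr}_m(V)$ \emph{cross nonspanning} if $G_1+\dots+G_r\ne V$ for all $G_i\in\mathcal G_i$. With $m=n-k$, duality turns $r$-cross intersecting families into cross nonspanning ones, the star of $L$ into $\mathrm{Gr}_m(L^\perp)$, and $\mathrm{Gr}_k(H)$ into $\{C: C\ge H^\perp\}$. The hypothesis $(r-1)n\ge rk$ becomes $rm\ge n$: there is enough room for $r$ spaces of dimension $m$ to span.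

In this form sums pass to quotients, which drives the induction. It suffices to treat the smallest $r$ with $rm\ge n$, that is, $(r-1)m<n\le rm$.

\begin{theorem}\label{thm:dual}
Let $r\ge2$, $1\le l\le m$, $n=\dim V=(r-1)m+l$ and $p=p_m$. If $\mathcal G_1,\dots,\mathcal G_r\subset\mathrm{Gr}_m(V)$ are cross nonspanning, then $\prod_i\mu(\mathcal G_i)\le p^r$. Equality holds only if all $\mathcal G_i$ equal $\mathrm{Gr}_m(H)$ for one hyperplane $H$, or $r=2$, $n=2m$ and all $\mathcal G_i$ equal $\{C\in\mathrm{Gr}_m(V):C\ge L\}$ for one line $L$.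
\end{theorem}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:compl} from Theorem~\ref{thm:dual}]
Let $(r-1)n\ge rk$; this forces $k<n$. If some $\mathcal F_i$ is empty, the product is $0$ and the inequality of Theorem~\ref{thm:main} is strict. So let all families be nonempty, and put $m=n-k$. Then $1\le m\le n-1$ and $rm\ge n$, so $\rho=\lceil n/m\rceil$ satisfies $2\le\rho\le r$, and $n=(\rho-1)m+l$ with $1\le l\le m$. Any $\rho$ of the families are $\rho$-cross intersecting: extend a choice of members by arbitrary members of the other families. By Theorem~\ref{thm:dual}, applied to the duals, the product of their densities is at most $p^\rho$, where $p=p_m=[k]/[n]=\genfrac{[}{]}{0pt}{}{n-1}{k-1}\big/\genfrac{[}{]}{0pt}{}{n}{k}$. Let $|J|\ge\rho$ and multiply these inequalities over all $\rho$-subsets of $J$. Each index occurs $\binom{|J|-1}{\rho-1}$ times and $\rho\binom{|J|}{\rho}=|J|\binom{|J|-1}{\rho-1}$, so $\prod_{i\in J}\mu(\mathcal F_i)\le p^{|J|}$. This is Theorem~\ref{thm:compl}(b),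 and $J=\{1,\dots,r\}$ gives the inequality of Theorem~\ref{thm:main}.

Suppose that equality holds in Theorem~\ref{thm:main}. Then it holds for every $\rho$-subset, and the families in such a subset coincide. Any two indices lie in a common $\rho$-subset, so all families are equal, either to a star or, with $\rho=2$ and $n=2k$, to $\mathrm{Gr}_k(H)$. Consider the second possibility with $r\ge3$. If $k=1$, then $\mathrm{Gr}_1(H)=\{H\}$ is a star. If $k\ge2$, choose $A,B\in\mathrm{Gr}_k(H)$ with $A+B=H$. Then $A\cap B$ is a line, and since $k\le 2k-2$ some $C\in\mathrm{Gr}_k(H)$ does not contain it. So $A\cap B\cap C=0$, which is impossible for $r\ge3$. That the listed families attain equality was seen in the introduction.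

For Theorem~\ref{thm:compl}(a), the intersection of $r$ spaces of dimension $k$ has dimension at least $rk-(r-1)n>0$, and $\genfrac{[}{]}{0pt}{}{n}{k}=\frac{[n]}{[k]}\genfrac{[}{]}{0pt}{}{n-1}{k-1}>\genfrac{[}{]}{0pt}{}{n-1}{k-1}$. For (c), the supports $\mathcal F_i$ of the $f_i$ are $r$-cross intersecting and $\sum_Ff_i(F)\le|\mathcal F_i|$, so the bound follows from Theorem~\ref{thm:main}. Equality holds exactly when the supports are extremal and $\sum_Ff_i(F)=|\mathcal F_i|$ for all $i$, that is, $f_i=\mathbf 1_{\mathcal F_i}$.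
\end{proof}

The rest of the paper proves Theorem~\ref{thm:dual}.

\section{The method in the projective plane}\label{sec:plane}

Let $r=3$, $m=l=1$, $n=3$. In this section we call $1$-spaces \emph{points} and $2$-spaces \emph{projective lines}. We are given three nonempty sets of points, of sizes $g_1\le g_2\le g_3$, such that any three points chosen one from each set are collinear, and we claim that $g_1g_2g_3\le(q+1)^3$.

Fix a \emph{pivot} $B\in\mathcal G_1$ and project from it. The $q^2+q$ other points map $q$-to-one onto the $q+1$ projective lines through $B$, which are the points of $V/B$. Let $\mathcal X_i$ be the image of $\mathcal G_i\setminus\{B\}$. Two distinct points of $V/B$ span $V/B$, so either one of $\mathcal X_2,\mathcal X_3$ is empty or both consist of the same single element. In both cases $|\mathcal X_2||\mathcal X_3|\le1$. Let $Kf(B)$ denote the average of a function $f$ over the points other than $B$. We have found the \emph{upper bound}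
\[
K\mathbf 1_{\mathcal G_2}(B)\cdot K\mathbf 1_{\mathcal G_3}(B)\le\frac{q|\mathcal X_2|}{q^2+q}\cdot\frac{q|\mathcal X_3|}{q^2+q}\le p'^2,\qquad p'=\frac1{q+1},
\]
where $p'$ is the extremal density in the quotient. There is also a \emph{lower bound}: removing $B$ costs at most one point, so $K\mathbf 1_{\mathcal G_i}(B)\ge(g_i-1)/(q^2+q)$. If $g_2\ge q+1$, this is at least $p'$ for $i=2,3$, the two bounds meet, and $g_2=g_3=q+1\ge g_1$. The extremal density in $V$ is $p=(q+1)/(q^2+q+1)$, and $p'=p(1-\varepsilon)$ with $\varepsilon=q/(q+1)^2$. Thus restricting to points other than the pivot loses at most the factor $1-\varepsilon$ from a family of density $p$, and this is exactly the factor by which the extremal density drops in the quotient. The remaining cases are easy here. If $2\le g_2\le q$, both images are nonempty, so $g_3\le q+1$. If $g_2=1$, the product is at most $q^2+q+1$.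

The general step has the same shape. The pivot is an $l$-space $B$ inside a member of $\mathcal G_1$, the quotient $V/B$ has dimension $(r-1)m$, and $Kf(B)$ is the average of $f$ over the $m$-spaces disjoint from $B$. Induction gives $\prod_{i\ge2}K\mathbf 1_{\mathcal G_i}(B)\le p'^{\,r-1}$ at every pivot (Lemma~\ref{lem:quot}). The lower bound is where the work lies, for four reasons.
\begin{enumerate}
\item At a single pivot there is no lower bound: if all members of $\mathcal G_i$ meet $B$, then $K\mathbf 1_{\mathcal G_i}(B)=0$. We average over all pivots and use the spectrum of $K$ (Lemmas~\ref{lem:mom} and~\ref{lem:K}).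
\item An average over pivots is controlled only if there are many pivots. This calls for a lower bound on the shadow of $\mathcal G_1$ that is sharp for $\mathrm{Gr}_m(H)$ (Lemma~\ref{lem:shadow}).
\item We must bound the average of a product of $r-1$ fluctuating functions, which could be negatively correlated (Lemma~\ref{lem:prod}).
\item If $\mathcal G_1$ has density $\eta p$ with $\eta<1$, there are fewer pivots and the control is weaker, while the other families must be larger. One has to show that the second effect wins for every $\eta$ (Section~\ref{sec:lop}).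
\end{enumerate}
The numerical estimates need $q^m\ge4$, which fails for $m=1$ and $q\in\{2,3\}$. We therefore settle $m=1$ by a separate argument.

\section{The cases $r=2$ and $m=1$}\label{sec:base}

Let $r=2$, so $n=m+l\ge2l$. The annihilators form two cross intersecting families of $l$-spaces, and Theorem~\ref{thm:tok} with $t=1$, $k=l$ bounds the product of the densities by $([l]/[n])^2=p_m^2$. Its extremal families dualize to those of Theorem~\ref{thm:dual}; the second kind needs $n=2l$, that is, $l=m$ and $n=2m$.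

Let $m=1$ and $r\ge3$. Then $l=1$, $n=r$, and the $\mathcal G_i$ are sets of lines from which no $r$ independent lines can be chosen, one from each set. The obstruction to such a choice is described by Rado's theorem. For a set $A$ of lines let $\operatorname{rk}A$ be the dimension of its span. The dimension formula gives submodularity: $\operatorname{rk}X+\operatorname{rk}Y\ge\operatorname{rk}(X\cup Y)+\operatorname{rk}(X\cap Y)$.

\begin{lemma}[Rado]\label{lem:rado}
Let $A_1,\dots,A_r$ be finite sets of lines, and put $A_J=\bigcup_{i\in J}A_i$. If $\operatorname{rk}A_J\ge|J|$ for all $J\subset\{1,\dots,r\}$, then there are independent lines $x_1\in A_1,\dots,x_r\in A_r$.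
\end{lemma}

\begin{proof}
All $A_i$ are nonempty. Suppose that some set, say $A_1$, contains distinct $x,y$. We claim that the condition survives replacing $A_1$ by $A_1\setminus\{x\}$ or by $A_1\setminus\{y\}$. Otherwise there are $J,J'\subset\{2,\dots,r\}$ such that $X=A_J\cup(A_1\setminus\{x\})$ has rank at most $|J|$ and $Y=A_{J'}\cup(A_1\setminus\{y\})$ has rank at most $|J'|$. Now $X\cup Y=A_{J\cup J'}\cup A_1$ and $X\cap Y\supset A_{J\cap J'}$, so
\[
|J|+|J'|\ge\operatorname{rk}(A_{J\cup J'}\cup A_1)+\operatorname{rk}A_{J\cap J'}\ge|J\cup J'|+1+|J\cap J'|=|J|+|J'|+1,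
\]
a contradiction. We shrink the sets until all are singletons; then the condition for $J=\{1,\dots,r\}$ is independence.
\end{proof}

We may assume that all $\mathcal G_i$ are nonempty. By the lemma there is $J$ with $|J|=j\ge1$ such that $\bigcup_{i\in J}\mathcal G_i$ lies in a subspace of dimension $j-1$. Then $j\ge2$ and $\prod_i|\mathcal G_i|\le[j-1]^j[r]^{r-j}$. As $p=[r-1]/[r]$, the bound to be proved is $[r-1]^r$. If $j=r$, we have it, with equality only if all $\mathcal G_i$ equal $\mathrm{Gr}_1(H)$ for the hyperplane $H$ containing them. If $2\le j<r$, then (F1) gives $[r-1]=q^{r-j}[j-1]+[r-j]>q^{r-j}[j-1]$ and $[r]/[r-1]=q+1/[r-1]<q+1\le q^2\le q^j$. Hence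
\[
\Bigl(\frac{[r-1]}{[j-1]}\Bigr)^{j}>q^{j(r-j)}\ge\Bigl(\frac{[r]}{[r-1]}\Bigr)^{r-j},
\]
which says $[j-1]^j[r]^{r-j}<[r-1]^r$. This proves Theorem~\ref{thm:dual} for $m=1$.

\section{Two averaging operators}\label{sec:ops}

For real functions on a finite set, $\mathbb E$ is the uniform average and $\langle f,g\rangle=\mathbb E[fg]$. Let $X,Y$ be finite sets with a relation $\sim$ in which every $x\in X$ has the same positive number of partners in $Y$, and vice versa. The \emph{averaging operator} $T$ sends $f$ on $X$ to the function $Tf(y)=$ average of $f(x)$ over $x\sim y$. Choosing $y$ uniformly and then $x\sim y$ uniformly produces a uniform related pair, so $\langle Tf,g\rangle$ is the average of $f(x)g(y)$ over related pairs. Therefore the adjoint $T^*$ is the averaging operator in the opposite direction, $T1=1$, and $\mathbb E\,Tf=\mathbb Ef$. We say that $T$ \emph{contracts by $\lambda$} if $\mathbb E(Tf)^2\le\lambda^2\,\mathbb Ef^2$ whenever $\mathbb Ef=0$. Below, $X$ and $Y$ are Grassmannians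 and $\sim$ is invariant under $\mathrm{GL}(V)$, which acts transitively on each; this gives the regularity.

\subsection*{Mean and variance on a subset}

The function $Tf$ has mean $\mathbb Ef$ on $Y$, but we shall look at it only on the set of pivots. The next lemma bounds how far its mean and variance there can stray. A weight $s$ is allowed in place of a set so that the density $b$ can be prescribed.

\begin{lemma}\label{lem:mom}
Let $T$ contract by $\lambda$. Let $f:X\to[0,1]$ have mean $a>0$, let $s:Y\to[0,1]$ have mean $b\in(0,1)$, and write $\mathbb E_s[g]=\mathbb E[sg]/b$. Put $\delta=Tf/a-1$, $\xi=\mathbb E_s\delta$ and $\nu=\mathbb E_s\delta^2-\xi^2$. Then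
\[
(1-b)\nu+\xi^2\le t^2,\qquad\text{where } t=\frac{\lambda}{\sqrt{\phi(a)\phi(b)}}\quad(t=0\text{ if }a=1).
\]
\end{lemma}

\begin{proof}
The function $h=T(f-a)=a\delta$ has mean $0$, and $\mathbb Eh^2\le\lambda^2(\mathbb Ef^2-a^2)\le\lambda^2a(1-a)$ because $f^2\le f$. A deviation on the weight $s$ must be compensated on $1-s$: we have $\mathbb E[(1-s)h]=-\mathbb E[sh]=-ab\xi$, so by Cauchy--Schwarz $\mathbb E[(1-s)h^2]\ge a^2b^2\xi^2/(1-b)$. Hence
\[
\lambda^2a(1-a)\ge\mathbb E[sh^2]+\mathbb E[(1-s)h^2]\ge a^2b(\nu+\xi^2)+\frac{a^2b^2\xi^2}{1-b}=a^2b\Bigl(\nu+\frac{\xi^2}{1-b}\Bigr).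
\]
Multiply by $(1-b)/(a^2b)$.
\end{proof}

So the mean $\xi$ is at least $-t$, and it can be close to $-t$ only if the variance is small. Section~\ref{sec:prod} exploits this trade-off.

To find contraction constants we triangularize $T^*T$ along a chain of subspaces.

\begin{lemma}\label{lem:filt}
Let $S$ be a self-adjoint operator on a finite-dimensional Euclidean space, and let $0=\mathcal U_{-1}\subset\mathcal U_0\subset\dots\subset\mathcal U_j$ be subspaces with $(S-\gamma_i)\mathcal U_i\subset\mathcal U_{i-1}$ for $0\le i\le j$. Suppose that $S$ vanishes on $\mathcal U_j^\perp$ and that $\gamma\ge0$ satisfies $\gamma_i\le\gamma$ for $1\le i\le j$. Then $\langle Sf,f\rangle\le\gamma\langle f,f\rangle$ for all $f\perp\mathcal U_0$.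
\end{lemma}

\begin{proof}
$S$ preserves each $\mathcal U_i$, hence each $\mathcal U_i^\perp$, hence $\mathcal W_i=\mathcal U_i\cap\mathcal U_{i-1}^\perp$. For $w\in\mathcal W_i$ the vector $(S-\gamma_i)w$ lies in $\mathcal W_i\cap\mathcal U_{i-1}=0$. So $S$ acts as $\gamma_i$ on $\mathcal W_i$, and $\mathcal U_0^\perp$ is the orthogonal sum of $\mathcal W_1,\dots,\mathcal W_j$ and $\mathcal U_j^\perp$.
\end{proof}

On $\mathrm{Gr}_m(V)$ the natural chain comes from the functions $u_I(C)=\mathbf 1[I\le C]$: let $\mathcal U_i$ be the span of the $u_I$ with $\dim I=i$. If $I\le C$, there are $[m-i]$ spaces of dimension $i+1$ between $I$ and $C$, so $\sum_{I'}u_{I'}=[m-i]u_I$, the sum over $(i+1)$-spaces $I'\ge I$. Thus $\mathcal U_i\subset\mathcal U_{i+1}$ for $i<m$. The space $\mathcal U_0$ consists of the constants, and $\mathcal U_m$ consists of all functions, since for $\dim I=m$ the function $u_I$ is the indicator of $\{I\}$. On a second Grassmannian we denote the same objects by $v_I$ and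 $\mathcal V_i$, and $\mathcal U_{-1}=\mathcal V_{-1}=0$.

\subsection*{The disjointness operator}

\begin{lemma}\label{lem:K}
Let $1\le l\le m$ and $l+m\le n$. For $f$ on $\mathrm{Gr}_m(V)$ and $B\in\mathrm{Gr}_l(V)$ let $Kf(B)$ be the average of $f(C)$ over the $m$-spaces $C$ disjoint from $B$. Then $K$ contracts by $\lambda$, where
\[
\lambda^2=\frac{[l][m]}{q^{l+m}[n-l][n-m]} .
\]
\end{lemma}

\begin{proof}
Use $u_I,\mathcal U_i$ on $\mathrm{Gr}_m(V)$ and $v_I,\mathcal V_i$ on $\mathrm{Gr}_l(V)$. Let $\dim I=i\le l$. The value $Ku_I(B)$ is the proportion of the $m$-spaces disjoint from $B$ that contain $I$. It is $0$ if $I\cap B\ne0$. If $I\cap B=0$ and $C\ge I$, then (F3) shows that $C\cap B=0$ if and only if $C\cap(B+I)=I$: in the nontrivial direction, $I+(C\cap B)=I$ gives $C\cap B\le I\cap B=0$. So such $C$ correspond to the $(m-i)$-spaces of $V/I$ disjoint from the $l$-space $(B+I)/I$. By (F2) and (F1), $Ku_I(B)=c_i\mathbf 1[I\cap B=0]$ with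
\[
c_i=\frac{q^{l(m-i)}\genfrac{[}{]}{0pt}{}{n-l-i}{m-i}}{q^{lm}\genfrac{[}{]}{0pt}{}{n-l}{m}}=q^{-li}\prod_{j=0}^{i-1}\frac{[m-j]}{[n-l-j]} .
\]
By (F4) with $W=I\cap B$ we have $\mathbf 1[I\cap B=0]=\sum_{J\le I}(-1)^{\dim J}q^{\binom{\dim J}2}v_J(B)$, and all terms with $J\ne I$ lie in $\mathcal V_{i-1}$. Exchanging the roles of $l$ and $m$ gives the corresponding formula for $K^*$:
\[
Ku_I\equiv(-1)^iq^{\binom i2}c_i\,v_I\pmod{\mathcal V_{i-1}},\qquad K^*v_I\equiv(-1)^iq^{\binom i2}c_i'\,u_I\pmod{\mathcal U_{i-1}},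
\]
where $c_i'=q^{-mi}\prod_{j<i}[l-j]/[n-m-j]$. In particular $K^*\mathcal V_{i}\subset\mathcal U_{i}$ for all $i\le l$, so $(K^*K-\gamma_i)\mathcal U_i\subset\mathcal U_{i-1}$ with $\gamma_i=q^{i(i-1)}c_ic_i'$. Since $\mathcal V_l$ consists of all functions on $\mathrm{Gr}_l(V)$, the range of $K^*$ lies in $\mathcal U_l$, and so $K$ vanishes on $\mathcal U_l^\perp$. For $1\le i<l$,
\[
\frac{\gamma_{i+1}}{\gamma_i}=q^{2i-l-m}\,\frac{[m-i]}{[n-l-i]}\cdot\frac{[l-i]}{[n-m-i]}\le1,
\]
because $2i<l+m$, $n-l\ge m$ and $n-m\ge l$. Lemma~\ref{lem:filt} applies with $j=l$ and $\gamma=\gamma_1=c_1c_1'=\lambda^2$, and $\mathbb E(Kf)^2=\langle K^*Kf,f\rangle$.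
\end{proof}

\begin{example}\label{ex:r2}
The two lemmas already give the inequality of Theorem~\ref{thm:main} for $r=2$. Let $n\ge2k$ and let $\mathcal A,\mathcal B\subset\mathrm{Gr}_k(V)$ be cross intersecting with densities $a,b>0$. A member of $\mathcal A$ is disjoint from some $k$-space, so $b<1$, and $a<1$ by symmetry. Take $l=m=k$, $f=\mathbf 1_{\mathcal A}$, $s=\mathbf 1_{\mathcal B}$. Then $Kf=0$ on $\mathcal B$, so $\xi=-1$ and $\phi(a)\phi(b)\le\lambda^2$ with $\lambda=[k]/(q^k[n-k])=\phi([k]/[n])$. Since $(1-a)(1-b)\le(1-\sqrt{ab})^2$, we get $\phi(\sqrt{ab})\le\lambda$, that is, $\sqrt{ab}\le[k]/[n]$.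
\end{example}

\subsection*{The shadow}

For $\mathcal G\subset\mathrm{Gr}_m(V)$ and $d\le m$, the \emph{$d$-shadow} of $\mathcal G$ is the set of $d$-spaces contained in a member of $\mathcal G$. The $d$-shadow of $\mathrm{Gr}_m(H)$ is $\mathrm{Gr}_d(H)$, so the following bound is an equality for it.

\begin{lemma}\label{lem:shadow}
Let $1\le l\le m<n$, let $\mathcal G\subset\mathrm{Gr}_m(V)$ be nonempty, and let $\mathcal S$ be its $l$-shadow. Then
\[
\phi(\mu(\mathcal S))\ge\frac{\phi(p_l)}{\phi(p_m)}\,\phi(\mu(\mathcal G)).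
\]
\end{lemma}

\begin{proof}
Let $\mathcal G_{(d)}$ be the $d$-shadow and $\mu_d>0$ its density. The $d$-shadow of $\mathcal G_{(d+1)}$ is $\mathcal G_{(d)}$. It suffices to prove, for $l\le d<m$, that $\phi(\mu_{d+1})\le\sigma^2\phi(\mu_d)$, where by \eqref{eq:pd}
\[
\sigma^2:=\frac{\phi(p_{d+1})}{\phi(p_d)}=\frac{q[d][n-d-1]}{[d+1][n-d]}>0 .
\]
For $g$ on $\mathrm{Gr}_d(V)$ and $C\in\mathrm{Gr}_{d+1}(V)$ let $Dg(C)$ be the average of $g$ over the $[d+1]$ subspaces of $C$ of dimension $d$. Then $D^*f(B)$ is the average of $f$ over the $[n-d]$ spaces of dimension $d+1$ containing $B$. We show that $D$ contracts by $\sigma$.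

Use $u_I$ on $\mathrm{Gr}_{d+1}(V)$ and $v_I,\mathcal V_i$ on $\mathrm{Gr}_d(V)$, and let $\dim I=i\le d$. A $(d+1)$-space containing $I$ has $[d+1-i]$ subspaces of dimension $d$ containing $I$, so $Dv_I=\frac{[d+1-i]}{[d+1]}u_I$. A $(d+1)$-space $C\ge B$ contains $I$ always if $I\le B$, only for $C=B+I$ if $\dim(I\cap B)=i-1$, and never otherwise. Thus $D^*u_I=v_I+\frac1{[n-d]}\mathbf 1[\dim(I\cap B)=i-1]$. The number of $(i-1)$-subspaces $J$ of $I$ contained in $B$ is $[i]$, $1$, $0$ in these three cases, so $\mathbf 1[\dim(I\cap B)=i-1]=\sum_Jv_J-[i]v_I$. Therefore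
\[
D^*Dv_I\equiv\theta_iv_I\pmod{\mathcal V_{i-1}},\qquad\theta_i=\frac{[d+1-i]}{[d+1]}\Bigl(1-\frac{[i]}{[n-d]}\Bigr).
\]
Since $[n-d]-1=q[n-d-1]$, we have $\theta_1=\sigma^2$. For $i\ge1$, either the second factor of $\theta_i$ is negative and $\theta_i<0$, or both factors are nonnegative and at most their values at $i=1$. So $\theta_i\le\sigma^2$, and Lemma~\ref{lem:filt} applies with $j=d$, where $\mathcal V_d^\perp=0$.

If $\mu_d=1$, there is nothing to prove. Otherwise $\mu_{d+1}<1$ as well, and we apply Lemma~\ref{lem:mom} with $T=D$, $f=\mathbf 1_{\mathcal G_{(d)}}$, $s=\mathbf 1_{\mathcal G_{(d+1)}}$. On $\mathcal G_{(d+1)}$ we have $Df=1$, so $\xi=1/\mu_d-1=1/\phi(\mu_d)$. The lemma gives $\phi(\mu_d)^{-2}\le\sigma^2/(\phi(\mu_d)\phi(\mu_{d+1}))$, as required.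
\end{proof}

\section{Averages of products}\label{sec:prod}

Lemma~\ref{lem:mom} gives $\mathbb E_s[1+\delta_i]\ge1-t_i$ for each function separately. We want the product of these bounds to bound the average of the product. Fluctuations can lower that average, but the variance of $\delta_i$ is at most a small multiple of the excess $w_i$ of its mean over the worst case, and that excess raises the average. When the $t_i$ are small the gain outweighs the loss.

\begin{lemma}\label{lem:prod}
In the setting of Lemma~\ref{lem:mom}, let $f_1,\dots,f_N$ be functions with quantities $\delta_i,\xi_i,\nu_i,t_i$ for the same weight $s$. Let $\beta=1/(1-b)=1+\phi(b)$ and $\tau_i\ge t_i$.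
\begin{enumerate}
\item[(i)] $\mathbb E_s\delta_i^2\le\beta\tau_i^2$.
\item[(ii)] If $N=2$, $\tau_1,\tau_2<1$ and $\beta^2\tau_1\tau_2\le(1-\tau_1)(1-\tau_2)$, then $\mathbb E_s\prod_i(1+\delta_i)\ge\prod_i(1-\tau_i)$.
\item[(iii)] If $N\ge3$, and $\tau_i<1$ and $\frac{\tau_i}{1-\tau_i}\le\frac1{2N\beta}$ for all $i$, then $\mathbb E_s\prod_i(1+\delta_i)\ge\prod_i(1-\tau_i)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Lemma~\ref{lem:mom} gives $|\xi_i|\le\tau_i$ and $\nu_i\le\beta(\tau_i^2-\xi_i^2)$. As $\beta\ge1$, we get $\mathbb E_s\delta_i^2=\nu_i+\xi_i^2\le\beta\tau_i^2$, which is (i). Put $w_i=\xi_i+\tau_i\ge0$. Then $\nu_i\le\beta w_i(2\tau_i-w_i)$, and so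
\begin{equation}\label{eq:nuw}
\nu_i\le\nu_i+w_i^2\le2\beta\tau_iw_i .
\end{equation}

(ii) The covariance of $\delta_1$ and $\delta_2$ is at least $-\sqrt{\nu_1\nu_2}$, so by \eqref{eq:nuw}
\begin{align*}
\mathbb E_s[(1+\delta_1)(1+\delta_2)]&\ge(1-\tau_1+w_1)(1-\tau_2+w_2)-\sqrt{\nu_1\nu_2}\\
&\ge(1-\tau_1)(1-\tau_2)+(1-\tau_2)w_1+(1-\tau_1)w_2-2\beta\sqrt{\tau_1\tau_2w_1w_2}.
\end{align*}
By the AM--GM inequality and the hypothesis,
\[
(1-\tau_2)w_1+(1-\tau_1)w_2\ge2\sqrt{(1-\tau_1)(1-\tau_2)w_1w_2}\ge2\beta\sqrt{\tau_1\tau_2w_1w_2}.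
\]

(iii) Only first and second moments are available, so we need a pointwise lower bound for the product that is a sum of quadratics. We claim that for $N\ge3$ and $\zeta_1,\dots,\zeta_N\ge-1$,
\begin{equation}\label{eq:quad}
\prod_i(1+\zeta_i)\ge1+\sum_i\zeta_i-N\sum_i\zeta_i^2 .
\end{equation}
Let $x=(N\sum\zeta_i^2)^{1/2}$, so that $\sum\zeta_i\le x$. If $x^2\ge2.7$, the right side is at most $1+x-x^2$. This is decreasing for $x>\frac12$ and negative at $x=\sqrt{2.7}<1.65$, while the left side is nonnegative. If $x^2<2.7$, then $\sum\zeta_i^2<0.9<0.95^2$, so all $\zeta_i>-0.95$. The function $g(y)=\ln(1+y)-y+3y^2$ has $g'(y)=y(5+6y)/(1+y)$. On $[-0.95,\infty)$ it increases up to $-\frac56$, decreases up to $0$, and then increases. Since $g(0)=0$ and $g(-0.95)=-\ln20+0.95+2.7075>0$ (as $\ln 20<3$), we have $g\ge0$ there. Hence $\prod(1+\zeta_i)\ge\exp(\sum\zeta_i-3\sum\zeta_i^2)\ge1+\sum\zeta_i-3\sum\zeta_i^2$, and \eqref{eq:quad} follows from $N\ge3$.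

Apply \eqref{eq:quad} with $1+\zeta_i=\frac{1+\delta_i}{1-\tau_i}\ge0$, that is, $\zeta_i=\frac{\delta_i+\tau_i}{1-\tau_i}$. Then $\mathbb E_s\zeta_i=\frac{w_i}{1-\tau_i}$ and, by \eqref{eq:nuw}, $\mathbb E_s\zeta_i^2=\frac{\nu_i+w_i^2}{(1-\tau_i)^2}\le\frac{2\beta\tau_iw_i}{(1-\tau_i)^2}$. So
\[
\mathbb E_s\prod_i(1+\zeta_i)\ge1+\sum_i\frac{w_i}{1-\tau_i}\Bigl(1-\frac{2N\beta\tau_i}{1-\tau_i}\Bigr)\ge1 .\qedhere
\]
\end{proof}

\section{The induction step: pivots and the balanced case}\label{sec:step}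

Fix $m\ge2$. We prove Theorem~\ref{thm:dual} by induction on $r$; the case $r=2$ is done. Let $r\ge3$, $N=r-1$, $1\le l\le m$, $n=Nm+l$, and assume the theorem for $N$ families of $m$-spaces in dimension $Nm$ (its case $l=m$). Let $K$ and $\lambda$ be as in Lemma~\ref{lem:K}, put $Q=q^m\ge4$ and $R=q^l\in[2,Q]$, and define
\[
p=p_m=\frac{Q^{r-2}R-1}{Q^{r-1}R-1},\qquad p'=\frac{Q^{r-2}-1}{Q^{r-1}-1},\qquad\kappa=\phi(p),\qquad\varepsilon=\frac{\lambda}{\sqrt{\phi(p)\phi(p_l)}} .
\]
Here $p'$ is the extremal density in dimension $Nm$, and $\varepsilon$ is the value of $t$ in Lemma~\ref{lem:mom} for $a=p$, $b=p_l$.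

\begin{lemma}\label{lem:const}
\begin{enumerate}
\item[(a)] $p'=p(1-\varepsilon)$.
\item[(b)] $\frac1{Q+1}\le p<\frac1Q$, $\ \kappa<\frac1{Q-1}\le\frac13$, and $1+\kappa=\frac1{1-p}<\frac Q{Q-1}$. If $r\ge4$, then $\frac1p\le\frac{33}{32}Q$.
\item[(c)] $\varepsilon\le\frac{Q^{4-r}}{(Q+1)^2}$. If $r=3$, then $\varepsilon\le\frac4{25}$. If $r\ge4$, then $\varepsilon\le\frac1{25}$, $N\varepsilon\le\frac3{25}$ and $(4N+1)\varepsilon\le\frac{13}{25}$.
\item[(d)] $\phi(p_l)<1$.
\end{enumerate}
\end{lemma}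

\begin{proof}
(a) From Lemma~\ref{lem:K} and \eqref{eq:pd},
\begin{equation}\label{eq:eps}
\varepsilon=\frac{q^{n-l-m}[l][m]}{[n-l][n-m]}=\frac{Q^{r-2}(R-1)(Q-1)}{(Q^{r-1}-1)(Q^{r-2}R-1)} .
\end{equation}
Expanding, $(q^{n-l}-1)(q^{n-m}-1)-(q^{n-l-m}-1)(q^n-1)=q^{n-l-m}(q^l-1)(q^m-1)$. Hence $1-\varepsilon=\frac{[n-l-m][n]}{[n-l][n-m]}$ and $p(1-\varepsilon)=\frac{[n-l-m]}{[n-l]}=p'$.

(b) We have $\frac1p=Q+\frac{Q-1}{Q^{r-2}R-1}$, which lies in $(Q,Q+1]$. The bounds on $\kappa$ follow from $p<1/Q$. If $r\ge4$, then $\frac1p-Q\le\frac{Q-1}{2Q^2-1}\le\frac1{2Q}\le\frac Q{32}$, the last step by $Q^2\ge16$.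

(c) For $c>1$ the function $\frac{R-1}{cR-1}=\frac1c\bigl(1-\frac{c-1}{cR-1}\bigr)$ increases with $R$, so \eqref{eq:eps} is at most its value at $R=Q$, namely $Q^{r-2}\bigl(\frac{Q-1}{Q^{r-1}-1}\bigr)^2$. Now $\frac{Q^{r-1}-1}{Q-1}\ge Q^{r-2}+Q^{r-3}$ gives the first bound. For $r=3$ use that $\frac Q{(Q+1)^2}=\frac1{Q+2+1/Q}$ decreases. For $r\ge4$ use $\varepsilon\le4^{4-r}/25$ and $(r-1)4^{4-r}\le3$.

(d) By \eqref{eq:pd}, $\phi(p_l)=\frac{Q^{r-1}-1}{Q^{r-1}(R-1)}<1$.
\end{proof}

\begin{remark}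
Part (a) is no accident. For $f=\mathbf 1_{\mathrm{Gr}_m(H)}$ and $B\le H$, (F2) applied in $H$ and in $V$ gives $Kf(B)=p'$. So on $\mathrm{Gr}_l(H)$ the function $\delta=p'/p-1$ is constant, and (a) says that Lemma~\ref{lem:mom} holds with equality: $\xi=-\varepsilon$, $\nu=0$. This is what makes the method sharp.

A pivot of any dimension $d$ with $l\le d\le m$ would allow an induction, and the computation in (a) holds with $d$ in place of $l$. The smallest choice keeps the loss small. For $r=3$ and $d=m$ the loss would be $R(Q-1)^2/(QR-1)^2$, which for $R=2$ tends to $\frac12$ as $Q$ grows, against $\varepsilon<1/Q$ for $d=l$. The price is that pivots live in the shadow.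
\end{remark}

Let $\mathcal G_1,\dots,\mathcal G_r\subset\mathrm{Gr}_m(V)$ be cross nonspanning and nonempty, with densities $a_i$, numbered so that $a_1=\min_ia_i$. Let $\mathcal S$ be the $l$-shadow of $\mathcal G_1$; its members are the \emph{pivots}. For $B\in\mathcal S$ and $i\ge2$ let
\[
\mathcal X_i(B)=\{(C+B)/B:\ C\in\mathcal G_i,\ C\cap B=0\}\subset\mathrm{Gr}_m(V/B).
\]

\begin{lemma}\label{lem:quot}
Let $B\in\mathcal S$. The families $\mathcal X_2(B),\dots,\mathcal X_r(B)$ are cross nonspanning in $V/B$. If $0\le f_i\le\mathbf 1_{\mathcal G_i}$ for $i\ge2$, then $Kf_i(B)\le\mu(\mathcal X_i(B))$ and $\prod_{i\ge2}Kf_i(B)\le\prod_{i\ge2}\mu(\mathcal X_i(B))\le p'^N$.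
\end{lemma}

\begin{proof}
Let $B\le A\in\mathcal G_1$. If $C_2+\dots+C_r+B=V$ with $C_i\in\mathcal G_i$, then $A+C_2+\dots+C_r=V$, which is excluded. By (F2), at most $q^{lm}|\mathcal X_i(B)|$ of the $q^{lm}|\mathrm{Gr}_m(V/B)|$ spaces disjoint from $B$ belong to $\mathcal G_i$. Since $\dim V/B=Nm$, the induction hypothesis gives the last inequality.
\end{proof}

When no family is smaller than $\mathrm{Gr}_m(H)$, the lower bound meets this upper bound as it did in the plane.

\begin{proposition}\label{prop:bal}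
If $a_1\ge p$, then $a_1=\dots=a_r=p$, $|\mathcal S|\ge\genfrac{[}{]}{0pt}{}{n-1}{l}$, and $\prod_{i\ge2}K\mathbf 1_{\mathcal G_i}(B)=p'^N$ for every $B\in\mathcal S$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:shadow}, $\phi(\mu(\mathcal S))\ge\phi(p_l)$, so $\mu(\mathcal S)\ge p_l$, which is the bound on $|\mathcal S|$. Let $b=p_l$ and $s=\frac b{\mu(\mathcal S)}\mathbf 1_{\mathcal S}$; then $\mathbb E_s$ is the uniform average over $\mathcal S$, and $\beta=1+\phi(p_l)\le2$. For $f_i=\mathbf 1_{\mathcal G_i}$, $i\ge2$, we have $t_i=\lambda/\sqrt{\phi(a_i)\phi(p_l)}\le\varepsilon$, and we apply Lemma~\ref{lem:prod} with $\tau_i=t_i$. If $r=3$, then $2\varepsilon\le1-\varepsilon$ because $\varepsilon\le\frac4{25}$, so $\beta^2t_2t_3\le4\varepsilon^2\le(1-\varepsilon)^2\le(1-t_2)(1-t_3)$ and (ii) applies. If $r\ge4$, then $(4N+1)t_i\le\frac{13}{25}<1$, which gives $\frac{t_i}{1-t_i}\le\frac1{4N}\le\frac1{2N\beta}$, and (iii) applies. In both cases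
\[
p'^N\ \ge\ \mathbb E_s\prod_{i\ge2}Kf_i\ \ge\ \prod_{i\ge2}a_i(1-t_i)\ \ge\ \bigl(p(1-\varepsilon)\bigr)^N=p'^N,
\]
where the first inequality is Lemma~\ref{lem:quot}. The third inequality is strict if some $a_i>p$. Hence $a_i=p$ for $i\ge2$, and $p\le a_1\le a_2=p$. Finally, a function on $\mathcal S$ that is at most $p'^N$ and has average $p'^N$ is constant.
\end{proof}

\section{The lopsided case}\label{sec:lop}

\begin{proposition}\label{prop:lop}
If $a_1<p$, then $\prod_ia_i<p^r$.
\end{proposition}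

Write $a_1=\eta p$ with $0<\eta<1$ and suppose that $\prod_ia_i\ge p^r$, that is, $\prod_{i\ge2}a_i\ge p^N/\eta$. We scale the other families down so that this becomes an equality. The product of the numbers $a_1+x(a_i-a_1)$, $i\ge2$, is continuous in $x\in[0,1]$ and runs from $a_1^N\le p^N/\eta$ to $\prod_{i\ge2}a_i$. So there are $a_i'\in[a_1,a_i]$ with $\prod_{i\ge2}a_i'=p^N/\eta$. Let $f_i=\frac{a_i'}{a_i}\mathbf 1_{\mathcal G_i}$, of mean $a_i'$, and $y_i=1+\delta_i=Kf_i/a_i'$. Lemmas~\ref{lem:quot} and~\ref{lem:const}(a) give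
\begin{equation}\label{eq:upper}
\prod_{i\ge2}y_i\le\eta(1-\varepsilon)^N\quad\text{on }\mathcal S .
\end{equation}
The factor $\eta$ is the gain. To measure the loss, define $b\in(0,1)$ by $\phi(b)=\phi(p_l)\phi(a_1)/\phi(p)$. Lemma~\ref{lem:shadow} gives $b\le\mu(\mathcal S)$, and we put $s=\frac b{\mu(\mathcal S)}\mathbf 1_{\mathcal S}$. Let
\[
\omega=\frac{1-\eta p}{1-p}=1+\kappa(1-\eta),\qquad x_i=\frac{a_i'}p,\qquad z_i=\eta x_i ,
\]
so that $1\le\omega\le\frac1{1-p}$. Then $\phi(p)/\phi(a_1)=\omega/\eta$. Since the pivot family is the smallest, $x_i\ge\eta$, and so $\phi(p)/\phi(a_i')=\frac{1-px_i}{x_i(1-p)}\le\omega/x_i$. Substituting $\lambda=\varepsilon\sqrt{\phi(p)\phi(p_l)}$,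
\begin{equation}\label{eq:tau}
t_i=\frac{\lambda}{\sqrt{\phi(a_i')\phi(b)}}=\frac{\varepsilon\,\phi(p)}{\sqrt{\phi(a_1)\phi(a_i')}}\le\tau_i:=\frac{\varepsilon\,\omega}{\sqrt{z_i}} .
\end{equation}
The loss is thus governed by the $z_i$. From $\prod x_i=1/\eta$ and $\eta\le x_i\le1/p$ we get $\prod_{i\ge2}z_i=\eta^{r-2}$ and $\eta^2\le z_i\le\eta/p$. Dividing the product by the upper bounds for the other $r-2$ factors gives a second lower bound, so that
\begin{equation}\label{eq:z}
\prod_{i\ge2}z_i=\eta^{r-2},\qquad z_i\ge\eta^2,\qquad z_i\ge p^{r-2}.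
\end{equation}
The bound $\eta^2$ is effective for $\eta$ near $1$. The bound $p^{r-2}$, which comes from $a_i'\le1$, is effective for small $\eta$. Finally $\phi(b)=\eta\,\phi(p_l)/\omega<\eta$ by Lemma~\ref{lem:const}(d), so $\beta\le1+\eta$. We now contradict \eqref{eq:upper}.

\subsection*{Three families}

Let $r=3$. Then $z_2z_3=\eta$ and $z_i\ge p$, so $\eta\ge p^2$. Put
\[
\Sigma=\tau_2+\tau_3,\qquad\Pi=\tau_2\tau_3=\varepsilon^2\omega^2\eta^{-1/2},\qquad\alpha=\frac\varepsilon{(1-p)\sqrt p}.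
\]
The function $(1-x)\sqrt x$ has derivative $(1-3x)/(2\sqrt x)$ and so increases on $(0,\frac13)$. With $\frac1{Q+1}\le p<\frac14$ and $\varepsilon\le\frac Q{(Q+1)^2}$ this gives $\alpha\le(Q+1)^{-1/2}$. Since $\omega\le\frac1{1-p}$ and $\eta^{-1/2}\le\frac1p$, we have $\Pi\le\alpha^2\le\frac1{Q+1}$. Comparing $(1-\tau_2)(1-\tau_3)=1-\Sigma+\Pi$ with $\eta(1-\varepsilon)^2$ up to terms of order $\varepsilon^2$ suggests the key inequality
\begin{equation}\label{eq:claim}
\Sigma\le1-\eta+2\varepsilon\eta .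
\end{equation}

Assume \eqref{eq:claim} for the moment. With $u=\frac1{Q+1}\le\frac15$ we have $\frac Q{(Q+1)^2}=u-u^2$, so $2\varepsilon+3\Pi\le5u-2u^2\le\frac{23}{25}<1$, as $5u-2u^2$ increases on $[0,\frac15]$. Hence
\[
\Sigma+(2\eta+\eta^2)\Pi\le1-\eta+\eta(2\varepsilon+3\Pi)<1 .
\]
This gives $\tau_2,\tau_3<1$ and $\beta^2\Pi\le(1+\eta)^2\Pi\le1-\Sigma+\Pi=(1-\tau_2)(1-\tau_3)$. By Lemma~\ref{lem:prod}(ii), $\mathbb E_s[y_2y_3]\ge(1-\tau_2)(1-\tau_3)$. But
\[
(1-\tau_2)(1-\tau_3)-\eta(1-\varepsilon)^2=(1-\eta+2\varepsilon\eta-\Sigma)+\varepsilon^2(\omega^2\eta^{-1/2}-\eta)>0,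
\]
because $\omega^2\eta^{-1/2}>1>\eta$. This contradicts \eqref{eq:upper}.

It remains to prove \eqref{eq:claim}. With $z_2z_3$ fixed, $\Sigma$ is largest when one $z_i$ takes its least allowed value $M=\max(\eta^2,p)$. Precisely, $(M^{-1/2}-z_2^{-1/2})(M^{-1/2}-z_3^{-1/2})\ge0$ rearranges to
\begin{equation}\label{eq:M}
z_2^{-1/2}+z_3^{-1/2}\le M^{-1/2}+M^{1/2}\eta^{-1/2}.
\end{equation}

\emph{Case $\eta^2\ge p$.} Here $\Sigma\le\varepsilon\,(1+\kappa(1-\eta))\,(\frac1\eta+\sqrt\eta)$. Every term of $\Sigma-2\varepsilon\eta$ then carries a factor $1-\eta$: we have $\frac1\eta-\eta=(1-\eta)(\frac1\eta+1)$ and $\sqrt\eta-\eta=(1-\eta)\frac{\sqrt\eta}{1+\sqrt\eta}\le\frac{1-\eta}2$, so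
\[
\Sigma-2\varepsilon\eta\le\varepsilon\Bigl[\Bigl(\frac1\eta-\eta\Bigr)+(\sqrt\eta-\eta)+\kappa(1-\eta)\Bigl(\frac1\eta+1\Bigr)\Bigr]\le(1-\eta)\,\varepsilon\Bigl[\frac{1+\kappa}\eta+\frac32+\kappa\Bigr].
\]
Using $\frac1\eta\le p^{-1/2}\le\sqrt{Q+1}$ and Lemma~\ref{lem:const}(b),(c),
\[
\varepsilon\Bigl[\frac{1+\kappa}\eta+\frac32+\kappa\Bigr]\le\frac{Q^2}{Q^2-1}\cdot\frac1{\sqrt{Q+1}}+\frac Q{(Q+1)^2}\Bigl(\frac32+\frac1{Q-1}\Bigr).
\]
Each factor on the right decreases in $Q$, and at $Q=4$ the value is $\frac{16}{15\sqrt5}+\frac4{25}\cdot\frac{11}6<0.48+0.30<1$.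

\emph{Case $\eta^2<p$.} Here \eqref{eq:M} and $\omega\le\frac1{1-p}$ give $\Sigma\le\alpha(1+p\eta^{-1/2})$, and $p^2\le\eta<\sqrt p$. We need $\psi(\eta)\le1$ for $\psi(\eta)=\alpha(1+p\eta^{-1/2})+\eta-2\varepsilon\eta$. This function is convex, so it suffices to check the endpoints. First, $\psi(p^2)\le2\alpha+p^2\le\frac2{\sqrt5}+\frac1{16}<1$. Next, $2\varepsilon\sqrt p=2\alpha(1-p)p$, so
\[
\psi(\sqrt p)=\alpha\,(1+p^{3/4}-2p+2p^2)+\sqrt p .
\]
As $m\ge2$, either $Q=4$ or $Q\ge8$. If $Q\ge8$, then $-2p+2p^2\le0$ and $p^{3/4}<8^{-3/4}<\frac14$ give $\psi(\sqrt p)<\frac13\cdot\frac54+\frac12<1$. If $Q=4$, then $\frac15\le p<\frac14$, so $p^{-1/4}\le5^{1/4}<\frac32$ and $2p<\frac12$. Thus $p^{3/4}-2p+2p^2=p\,(p^{-1/4}+2p-2)<0$ and $\psi(\sqrt p)<\frac1{\sqrt5}+\frac12<1$. This proves \eqref{eq:claim}.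

\subsection*{Four or more families, $\eta\le\frac34$}

Let $r\ge4$, so $N\ge3$. When $\eta$ is bounded away from $1$ the gain is large, and one good pivot suffices. By Lemma~\ref{lem:prod}(i), $\mathbb E_s\sum\delta_i^2\le\beta\sum\tau_i^2$, so at some $B\in\mathcal S$ we have $\sum\delta_i^2\le(1+\eta)\sum\tau_i^2$ and, by Cauchy--Schwarz,
\[
\sum_{i\ge2}|\delta_i|\le\Delta:=N\sqrt{1+\eta}\,\max_i\tau_i .
\]
Suppose that $\Delta\le1-\eta$. Then all $|\delta_i|<1$ at $B$. Since $\prod(1-e_i)\ge1-\sum e_i$ for $e_i\in[0,1]$, by induction on the number of factors, we get $\prod y_i\ge1-\sum|\delta_i|\ge\eta>\eta(1-\varepsilon)^N$ at $B$, contradicting \eqref{eq:upper}. We verify $\Delta\le1-\eta$.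

\emph{Case $\eta\le\frac14$.} By $z_i\ge p^{r-2}$, $\omega\le\frac1{1-p}$ and Lemma~\ref{lem:const}(b),(c),
\[
N\tau_i\le(r-1)\,\frac{Q^{4-r}}{(Q+1)^2}\Bigl(\frac{33Q}{32}\Bigr)^{(r-2)/2}\frac Q{Q-1}.
\]
Passing from $r$ to $r+1$ multiplies the right side by $\frac r{r-1}\sqrt{\frac{33}{32Q}}\le\frac43\sqrt{\frac{33}{128}}<1$. For $r=4$ the right side is $\frac{99}{32}\cdot\frac{Q^2}{Q^2-1}\cdot\frac1{Q+1}$, which decreases in $Q$ and equals $0.66$ at $Q=4$. So $\Delta^2\le0.66^2\cdot\frac54<\frac9{16}\le(1-\eta)^2$.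

\emph{Case $\frac14\le\eta\le\frac34$.} By $z_i\ge\eta^2$ we have $\Delta\le N\varepsilon\,\omega\sqrt{1+\eta}/\eta$. Since $\kappa\le\frac13$, we have $\omega\le\frac{4-\eta}3$, and the AM--GM inequality gives
\[
\omega^2(1+\eta)\le\frac{(4-\eta)(4-\eta)(2+2\eta)}{18}\le\frac1{18}\Bigl(\frac{10}3\Bigr)^3=\frac{500}{243}<1.44^2 .
\]
Hence $\eta\Delta<\frac3{25}\cdot1.44<\frac3{16}\le\eta(1-\eta)$.

\subsection*{Four or more families, $\frac34\le\eta<1$}

Now the gain $1-\eta$ may be tiny, and we need the sharp product bound. By $z_i\ge\eta^2$ and $\omega\le1+\frac13\cdot\frac14$ we have $\tau_i\le\varepsilon\omega/\eta\le\frac{13}{12}\cdot\frac43\,\varepsilon=\frac{13}9\varepsilon$, so $(4N+1)\tau_i\le\frac{13}9\cdot\frac{13}{25}<1$. Thus $\tau_i<1$ and $\frac{\tau_i}{1-\tau_i}\le\frac1{4N}\le\frac1{2N\beta}$, as $\beta\le2$. Lemma~\ref{lem:prod}(iii) gives $\mathbb E_s\prod y_i\ge\prod(1-\tau_i)$. Since $\frac\omega\eta-1=\frac{(1+\kappa)(1-\eta)}\eta$,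
\[
\frac{1-\tau_i}{1-\varepsilon}\ge\frac{1-\varepsilon\omega/\eta}{1-\varepsilon}=1-\frac{\varepsilon(1+\kappa)(1-\eta)}{\eta(1-\varepsilon)},
\]
and the middle term is positive. Bernoulli's inequality $(1-e)^N\ge1-Ne$ for $e\in[0,1]$ yields
\[
\prod_{i\ge2}\frac{1-\tau_i}{1-\varepsilon}\ge1-\frac{N\varepsilon(1+\kappa)}{\eta(1-\varepsilon)}\,(1-\eta)>\eta,\qquad\text{because}\quad\frac{N\varepsilon(1+\kappa)}{\eta(1-\varepsilon)}\le\frac{\frac3{25}\cdot\frac43}{\frac34\cdot\frac{24}{25}}=\frac29<1 .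
\]
This contradicts \eqref{eq:upper} and completes the proof of Proposition~\ref{prop:lop}.

Propositions~\ref{prop:bal} and~\ref{prop:lop} give $\prod_ia_i\le p^r$, and they show that in the case of equality the conclusions of Proposition~\ref{prop:bal} hold.

\section{The case of equality}\label{sec:eq}

Assume $\prod_ia_i=p^r$. Each pivot $B$ sees an extremal configuration in $V/B$, and these local pictures have to be glued together. Let $B\in\mathcal S$. By Proposition~\ref{prop:bal}, all inequalities of Lemma~\ref{lem:quot} for $f_i=\mathbf 1_{\mathcal G_i}$ are equalities, with positive factors. So $K\mathbf 1_{\mathcal G_i}(B)=\mu(\mathcal X_i(B))$, which means that an $m$-space $C$ disjoint from $B$ lies in $\mathcal G_i$ if and only if $(C+B)/B\in\mathcal X_i(B)$; and $\mathcal X_2(B),\dots,\mathcal X_r(B)$ are extremal in $V/B$. By the induction hypothesis one of the following holds for all $i\ge2$ at once.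
\begin{itemize}
\item \emph{Type 1.} There is a hyperplane $H_B\ge B$ such that an $m$-space $C$ disjoint from $B$ lies in $\mathcal G_i$ if and only if $C\le H_B$.
\item \emph{Type 2}, possible only for $r=3$. There is an $(l+1)$-space $P_B\ge B$ such that an $m$-space $C$ disjoint from $B$ lies in $\mathcal G_i$ if and only if $C\cap P_B\ne0$.
\end{itemize}
Type 2 is the exceptional configuration for two families in dimension $2m$. There $\mathcal X_i(B)$ consists of the $m$-spaces containing a line $P_B/B$. For $C\cap B=0$, (F3) gives $P_B\cap(C+B)=B+(C\cap P_B)$, so $C+B\ge P_B$ if and only if $C\cap P_B\ne0$.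

To compare two pivots we need $m$-spaces that are disjoint from both and pass through prescribed vectors.

\begin{lemma}\label{lem:ext}
Let $U\le Y\le V$ and $W_1,W_2\le V$ with $U\cap W_1=U\cap W_2=0$, $\dim U\le d$ and $\dim Y\ge d+\dim W_j$ for $j=1,2$. Then there is a $d$-space $C$ with $U\le C\le Y$ that is disjoint from $W_1$ and $W_2$.
\end{lemma}

\begin{proof}
Let $\dim U<d$. Then $\dim(U+W_j)<\dim Y$, so by (F5) there is $x\in Y$ outside $U+W_1$ and $U+W_2$. If $u+cx\in W_j$ with $u\in U$, then $c=0$, since otherwise $x\in U+W_j$, and then $u\in U\cap W_j=0$. Replace $U$ by $U+\langle x\rangle$ and repeat.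
\end{proof}

Since $r\ge3$ and $m\ge2$, we have $n\ge2m+l\ge m+l+2\ge l+4$. This covers the dimension condition in every use of the lemma below.

\emph{Type 2 does not occur.} Let $B$ be of type 2 and $P=P_B$. As $n-1>l+1$, we have $|\mathcal S|\ge\genfrac{[}{]}{0pt}{}{n-1}{l}>\genfrac{[}{]}{0pt}{}{l+1}{l}=|\mathrm{Gr}_l(P)|$, so there is $B'\in\mathcal S$ with $B'\not\le P$.

Suppose that $B'$ is of type 1. By (F5) there is a line $I\le P$ contained neither in $B$ nor in $B'$. Every $m$-space $C\ge I$ disjoint from $B$ and $B'$ lies in $\mathcal G_2$, by type 2 at $B$, and then in $H_{B'}$, by type 1 at $B'$. Such a $C$ exists by Lemma~\ref{lem:ext}, so $I+B'\le H_{B'}$. By (F5) there is a vector $x$ outside $H_{B'}$ and $I+B$; it also lies outside $I+B'$. The plane $I+\langle x\rangle$ is disjoint from $B$ and $B'$, as in the proof of Lemma~\ref{lem:ext}, and because $m\ge2$ it extends to an $m$-space $C$ disjoint from both. Then $x\in C\le H_{B'}$, a contradiction.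

Suppose that $B'$ is of type 2, with $P'=P_{B'}$. Then $P'\ne P$ because $B'\not\le P$, so $P\cap P'$ is a proper subspace of $P$. By (F5) there is a line $I\le P$ contained neither in $B$ nor in $P'$. Extend $I$ to an $m$-space $C$ disjoint from $B$ and $P'$. Type 2 at $B$ gives $C\in\mathcal G_2$. But $C$ is disjoint from $B'\le P'$ and $C\cap P'=0$, so type 2 at $B'$ gives $C\notin\mathcal G_2$, a contradiction.

\emph{All hyperplanes $H_B$ coincide.} Let $B,B'\in\mathcal S$ and $x\in H_B\setminus(B\cup B')$. By Lemma~\ref{lem:ext} with $Y=H_B$, the vector $x$ lies in an $m$-space $C\le H_B$ disjoint from $B$ and $B'$. Then $C\in\mathcal G_2$ by type 1 at $B$, and $x\in C\le H_{B'}$ by type 1 at $B'$. Since $B'\le H_{B'}$, we obtain $H_B=B\cup(H_B\cap H_{B'})$. As $B$ is a proper subspace of $H_B$, (F5) forces $H_B=H_{B'}$.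

\emph{Conclusion.} Let $H$ be the common hyperplane. Every pivot lies in $H$ and $|\mathcal S|\ge\genfrac{[}{]}{0pt}{}{n-1}{l}$, so $\mathcal S=\mathrm{Gr}_l(H)$. Let $i\ge2$ and $C\in\mathcal G_i$. By Lemma~\ref{lem:ext} with $U=0$, $Y=H$, $d=l$ and $W_1=W_2=C$, some $B\in\mathrm{Gr}_l(H)=\mathcal S$ is disjoint from $C$, and type 1 at $B$ gives $C\le H$. Thus $\mathcal G_i\subset\mathrm{Gr}_m(H)$, and $a_i=p$ gives $\mathcal G_i=\mathrm{Gr}_m(H)$. If $A\in\mathcal G_1$, then all $l$-subspaces of $A$ are pivots and lie in $H$; they span $A$, so $A\le H$. Again $a_1=p$ gives $\mathcal G_1=\mathrm{Gr}_m(H)$.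

This completes the induction and the proof of Theorem~\ref{thm:dual}, and with it the proofs of Theorems~\ref{thm:main} and~\ref{thm:compl}.

\begin{thebibliography}{9}
\bibitem{ST}
Toshihiro Shimizu and Norihide Tokushige, \emph{A product theorem for $r$-cross intersecting families of subspaces}, arXiv:2608.28013 (2026).
\end{thebibliography}
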